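\title{Spectral radius and walks in graphs with a forbidden color-critical subgraph}

\begin{abstract}
Let $\lambda(G)$ be the spectral radius of a graph $G$ and let $w_\ell(G)$ be the number of walks on $\ell$ vertices in $G$. We prove that for every color-critical graph $F$ with $\chi(F)=3$ and every even $\ell\ge4$, all $F$-free graphs with sufficiently large spectral radius satisfy $\lambda^\ell(G)\le\frac12w_\ell(G)$, with equality exactly for complete bipartite graphs together with isolated vertices. This answers a question from a paper of Li. More generally, for $\ell\ge3$ the inequality holds for all $F$-free graphs of large spectral radius if and only if $F$ has an edge whose deletion leaves a bipartite graph; for $\ell=2$ this fails. The proof weights the adjacency matrix by walk counts, deletes edges that carry more walks than their share of the spectral radius, and shows that a counterexample without such edges would be bipartite.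
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. For a graph $G$ with adjacency matrix $A=A(G)$, let $\lambda(G)$ be the spectral radius of $A$. For $\ell\ge1$ let $w_\ell(G)$ be the number of \emph{walks on $\ell$ vertices}, that is, of sequences $(v_1,\dots,v_\ell)$ with $v_iv_{i+1}\in E(G)$ for $1\le i<\ell$. Equivalently $w_\ell(G)=\mathbf 1^{\top}A^{\ell-1}\mathbf 1$; thus $w_1(G)=|V(G)|$ and $w_2(G)=2|E(G)|$. A graph is \emph{$F$-free} if it has no subgraph isomorphic to $F$, and $F$ is \emph{color-critical} if it has an edge $e$ with $\chi(F-e)<\chi(F)$.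

The ratio $\lambda^\ell/w_\ell$ behaves like an edge density. If $G$ is $d$-regular on $n$ vertices, then $\lambda=d$ and $w_\ell=nd^{\ell-1}$, so the ratio is $d/n$; for complete graphs it tends to $1$. For even $\ell$ it never exceeds $1$, because $\lambda^\ell\le\operatorname{tr}A^\ell\le w_\ell$. For bipartite graphs and even $\ell$ it is at most $\frac12$, because $-\lambda$ contributes to the trace as much as $\lambda$ does. The value $\frac12$ is attained by every complete bipartite graph: $\lambda(K_{a,b})=\sqrt{ab}$, and for even $\ell$ a walk alternates between the parts and takes $\ell/2$ vertices from each, so $w_\ell(K_{a,b})=2(ab)^{\ell/2}$.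

Now forbid a graph $F$ with $\chi(F)=3$. Bipartite graphs are $F$-free, so for even $\ell$ no constant smaller than $\frac12$ is possible. By a result of Li, Liu and Zhang, if $F$ is color-critical with $\chi(F)=3$ and $\ell\ge4$ is even, then every $F$-free graph satisfies $\lambda^\ell(G)\le(\frac12+o(1))w_\ell(G)$, where $o(1)\to0$ as $\lambda(G)\to\infty$. The error term cannot be dropped for all $G$: the graph $K_4$ is $C_5$-free and has ratio $\frac34$. The following question, from \cite{Li}, asks whether it can be dropped once $\lambda(G)$ is large.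

\medskip
\noindent\textbf{Problem.} \emph{Let $F$ be color-critical with $\chi(F)=3$ and let $\ell\ge4$ be even. Is there a constant $\lambda_0=\lambda_0(F,\ell)$ such that every $F$-free graph $G$ with $\lambda(G)\ge\lambda_0$ satisfies $\lambda^\ell(G)\le\frac12w_\ell(G)$, with equality if and only if $G$ is a complete bipartite graph together with (possibly zero) isolated vertices?}
\medskip

The answer is yes.

\begin{theorem}\label{thm:main}
Let $F$ be color-critical with $\chi(F)=3$ and let $\ell\ge4$ be even. There is $\lambda_0=\lambda_0(F,\ell)$ such that every $F$-free graph $G$ with $\lambda(G)\ge\lambda_0$ satisfies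
\[
\lambda^\ell(G)\le\tfrac12\,w_\ell(G),
\]
with equality if and only if $G$ is a complete bipartite graph together with (possibly zero) isolated vertices.
\end{theorem}

The second theorem shows that the hypothesis on $F$ is the right one and treats odd $\ell$.

\begin{theorem}\label{thm:all}
Let $\ell\ge3$ and let $F$ be a graph with at least one edge. The following are equivalent:
\begin{itemize}
\item[(a)] $F$ has an edge $e$ such that $F-e$ is bipartite; that is, $F$ is bipartite, or $F$ is color-critical with $\chi(F)=3$;
\item[(b)] there is $\lambda_0$ such that $\lambda^\ell(G)\le\frac12w_\ell(G)$ for all $F$-free graphs $G$ with $\lambda(G)\ge\lambda_0$.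
\end{itemize}
If (a) holds, then for suitable $\lambda_0$ and $F$-free $G$ with $\lambda(G)\ge\lambda_0$, equality holds if and only if, up to isolated vertices, $G$ is a complete bipartite graph ($\ell$ even), respectively $G=K_{a,a}$ for some $a$ ($\ell$ odd). The restriction $\ell\ge3$ cannot be weakened to $\ell\ge2$.
\end{theorem}

The proofs are self-contained; the bound of Li, Liu and Zhang is not used. The main difficulty is that the extremal graphs $K_{a,b}$ range from stars to balanced graphs, and that $\lambda$ does not bound the number of vertices, so there is no single extremal graph and no single scale to compare with. Section~\ref{sec:examples} shows, on three perturbations of $K_{a,b}$, what an edge inside a part costs and gains; the answer differs for balanced and unbalanced graphs. Section~\ref{sec:weighted} introduces a weighted adjacency matrix that turns the inequality into a statement about two traces and proves it for triangle-free graphs in a few lines. For a sequence of counterexamples with $\lambda\to\infty$, the same computation gives a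 least eigenvalue close to $-\lambda$ (Section~\ref{sec:least}). To pass from approximate to exact structure, we delete the edges that carry many walks compared with their contribution to $\lambda$ (Section~\ref{sec:removal}), find an almost complete bipartite core with sides of sizes about $s\le t$ (Section~\ref{sec:core}), and show that the graph is bipartite, by a parity argument for a Markov chain when $t/s\to\infty$ (Section~\ref{sec:unbalanced}) and by counting non-closing walks when $t/s$ is bounded (Section~\ref{sec:balanced}). Section~\ref{sec:all} deduces Theorem~\ref{thm:all}.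

\section{Bipartite graphs and three perturbations}\label{sec:examples}

\subsection*{Notation and standard facts}
We write $A=(a_{uv})$, $u\sim v$ for adjacency, $N(v)$ for the neighborhood of $v$, $d_Y(v)=|N(v)\cap Y|$, and $w_i(v)$ for the number of walks on $i$ vertices that start at $v$. Put
\[
\Phi(G)=w_\ell(G)-2\lambda^\ell(G).
\]
The inequality to be proved is $\Phi(G)\ge0$. For $\ell\ge2$ isolated vertices do not change $\Phi$.

Let $B=(b_{uv})$ be a real symmetric matrix with eigenvalues $\theta_1\ge\dots\ge\theta_n$. Then $\theta_1$ and $\theta_n$ are the maximum and the minimum of $h^\top Bh$ over unit vectors $h$; hence they move by at most $\|E\|$ when a symmetric matrix $E$ is added to $B$. The operator norm is $\|B\|=\max_i|\theta_i|$, and the Frobenius norm satisfies $\|B\|_F^2=\sum_{u,v}b_{uv}^2=\operatorname{tr}B^2=\sum_i\theta_i^2\ge\|B\|^2$. If $B$ has nonnegative entries, then $|h^\top Bh|\le|h|^\top B|h|$, where $|h|$ is taken entrywise; so $|\theta_n|\le\theta_1$, and $\theta_1$ has an eigenvector $f\ge0$. A connected graph has a unique positive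 unit $\lambda$-eigenvector, its \emph{Perron vector}. The spectral radius of a graph is at most its maximum degree and does not increase on passing to a subgraph. For a vector $\sigma$ of signs $\pm1$, let $\sigma h$ be the entrywise product. If $b_{uv}=0$ whenever $\sigma_u=\sigma_v$, then $h\mapsto\sigma h$ maps $\theta$-eigenvectors to $(-\theta)$-eigenvectors, so the spectrum of $B$ is symmetric about $0$. We put $\operatorname{sign}(0)=+1$.

Two elementary relations are used throughout. First, $\operatorname{tr}A^\ell$ counts the walks $(v_1,\dots,v_\ell)$ with $v_\ell\sim v_1$, so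
\begin{equation}\label{eq:trace}
w_\ell=\operatorname{tr}A^\ell+N_\ell,\qquad N_\ell=\#\{\text{walks }(v_1,\dots,v_\ell):\ v_\ell\not\sim v_1\}.
\end{equation}
Second, let $x\ge0$ be a unit $\lambda$-eigenvector of $G$ and let $H=G-D$ for a set $D$ of edges. Then $\lambda\ge\lambda(H)\ge x^\top A(H)x=\lambda-2\sum_{uv\in D}x_ux_v$, and $a^\ell-b^\ell\le\ell a^{\ell-1}(a-b)$ for $0\le b\le a$. Hence
\begin{equation}\label{eq:delete}
0\le\lambda^\ell-\lambda^\ell(H)\le2\ell\lambda^{\ell-1}\sum_{uv\in D}x_ux_v .
\end{equation}

\begin{lemma}\label{lem:bip}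
Let $\ell\ge4$ be even and let $H$ be bipartite. Then $\Phi(H)\ge N_\ell(H)\ge0$. If $H$ has an edge and $\Phi(H)=0$, then $H$ is a complete bipartite graph together with isolated vertices.
\end{lemma}

\begin{proof}
The spectrum of $H$ is symmetric and $\ell$ is even, so $\operatorname{tr}A^\ell\ge2\lambda^\ell$, and \eqref{eq:trace} gives the first claim. Let $\Phi(H)=0$ and $\lambda>0$. Then $N_\ell=0$, and the only nonzero eigenvalues are $\pm\lambda$, each simple. Every component with an edge has a positive eigenvalue, so there is exactly one such component. If it is not complete bipartite, it has two nonadjacent vertices in opposite parts. A shortest path between them has odd length at least $3$ and so contains two vertices at distance exactly $3$. Going back and forth along the last edge extends the path of length $3$ between these to a walk of the odd length $\ell-1\ge3$ with the same ends. This walk is counted by $N_\ell$, a contradiction.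
\end{proof}

\subsection*{The universal forbidden graph}
For $r\ge2$ let $K_{r,r}^+$ be $K_{r,r}$ with one extra edge inside a part.

\begin{lemma}\label{lem:universal}
Let $F$ have at least one edge. If $F-e$ is bipartite for some edge $e$, then $F\subseteq K_{r,r}^+$ for $r=\max(2,|V(F)|)$. Conversely, if $F\subseteq K_{r,r}^+$ for some $r\ge2$, then $F-e$ is bipartite for some edge $e$.
\end{lemma}

\begin{proof}
Let $F-e$ be bipartite. Each class of a bipartition has at most $r$ vertices. If $F$ is bipartite, then $F\subseteq K_{r,r}$. Otherwise the ends of $e$ lie in the same class of any bipartition of $F-e$, and we map them to the ends of the extra edge. Conversely, a copy of $F$ in $K_{r,r}^+$ either uses the extra edge, and then $F$ minus that edge is bipartite, or avoids it, and then $F$ is bipartite and any edge of $F$ serves as $e$.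
\end{proof}

If $F\subseteq K_{r,r}^+$, then $F$-free graphs are $K_{r,r}^+$-free. Complete bipartite graphs give equality for even $\ell$. So Theorem~\ref{thm:main}, and the even case of (a)$\Rightarrow$(b) in Theorem~\ref{thm:all} with its equality statement, follow from the case $F=K_{r,r}^+$ of Theorem~\ref{thm:main}. We also use that $K_{r,r}^+\subseteq K_{1,r,r}$ (take one end of the extra edge as the apex), so that $K_{r,r}^+$-free graphs are $K_{1,r,r}$-free.

\subsection*{What an edge inside a part does}
Since $\Phi(K_{a,b})=0$ for even $\ell$, the sign of $\Phi$ near $K_{a,b}$ is decided by lower-order terms. An extra edge raises both $w_\ell$ and $\lambda^\ell$.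

\begin{example}[balanced, many common neighbors]\label{ex:plus}
Let $\ell\ge3$, of either parity, and $G=K_{m,m}^+$ with extra edge $e$. Testing with $\mathbf 1$ gives $\lambda\ge\frac{2m^2+2}{2m}=m+\frac1m$, so $2\lambda^\ell\ge2m^\ell+2\ell m^{\ell-2}$. There are $2m^\ell$ walks that avoid $e$. A walk that uses $e$ in exactly one step is determined by that step ($\ell-1$ choices), its direction ($2$ choices) and the other $\ell-2$ vertices ($m$ choices each). A walk that uses $e$ in at least two steps has at least three of its terms among the ends of $e$, so there are at most $\binom\ell3 2^3(2m)^{\ell-3}$ of these. Thus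
\[
w_\ell=2m^\ell+2(\ell-1)m^{\ell-2}+O_\ell(m^{\ell-3})<2\lambda^\ell\qquad\text{for large }m .
\]
The extra edge wins by $2\ell$ against $2(\ell-1)$, so this configuration has to be forbidden.
\end{example}

\begin{example}[unbalanced]\label{ex:book}
Let $G=K_2\vee\overline{K_m}$, that is, $K_{2,m}$ with the edge $uv$ added inside the part of size $2$. It is $C_5$-free: a copy of $C_5$ would use at least three vertices of the independent set $\overline{K_m}$, but $\alpha(C_5)=2$. The Perron vector has a value $\alpha$ on $u,v$ and a value $\beta$ elsewhere, with $\lambda\alpha=\alpha+m\beta$ and $\lambda\beta=2\alpha$; hence $\lambda^2=\lambda+2m$.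

For $\ell=2$ we have $\frac12w_2=2m+1<\lambda^2$ as soon as $\lambda>1$, and $\lambda\to\infty$ with $m$. So the inequality fails for $\ell=2$.

For even $\ell\ge4$ the balance is reversed. By \eqref{eq:delete} and $x_ux_v\le\frac12$, the edge $uv$ raises $2\lambda^\ell$ by at most $2\ell\lambda^{\ell-1}$. It creates all walks with $v_2=u$, $v_3=v$, and counting only continuations inside $K_{2,m}$ there are at least $m\cdot m(2m)^{(\ell-4)/2}=(\frac14+o(1))\lambda^\ell$ of them. So $\Phi(G)>\Phi(K_{2,m})=0$ for large $m$. The edge pays for itself with the walks through it, provided that a walk has room for a further step on each side of the edge.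
\end{example}

\begin{example}[balanced, no common neighbors]\label{ex:halves}
Let $\ell\ge4$ and $m$ be even. Take $K_{m,m}$ with parts $S,T$, split $T=T_u\sqcup T_v$ into halves, pick $u,v\in S$, delete the edges from $u$ to $T_v$ and from $v$ to $T_u$, and call the result $H$. The graph $G=H+uv$ is triangle-free and has maximum degree $m$. By the Cauchy--Schwarz inequality $\lambda x_u=\sum_{y\sim u}x_y\le\sqrt m$, and likewise for $v$, so by \eqref{eq:delete} the edge $uv$ raises $2\lambda^\ell$ by at most $4\ell m\lambda^{\ell-3}\le4\ell m^{\ell-2}$. On the other hand, the walks of $H$ that start at $u$, use only vertices of $S\setminus\{u,v\}$ at the positions $3,5,\dots,\ell-1$ and end in $T_v$ show that $N_\ell(H)\ge(\frac m2)^2(m-2)^{(\ell-2)/2}m^{(\ell-4)/2}=(\frac14+o(1))m^{\ell-1}$. By Lemma~\ref{lem:bip}, $\Phi(G)\ge N_\ell(H)-4\ell m^{\ell-2}>0$ for large $m$. Here the missing cross edges pay for the inside edge.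
\end{example}

Example~\ref{ex:book} is the model for Sections~\ref{sec:removal} and~\ref{sec:unbalanced}, and Example~\ref{ex:halves} for Section~\ref{sec:balanced}.

\subsection*{Standing conventions}
In Sections~\ref{sec:weighted}--\ref{sec:balanced} we fix $r\ge2$ and an even $\ell=2k\ge4$, and let $\mathcal G$ be the class of $K_{r,r}^+$-free graphs, which is closed under taking subgraphs. The eigenvalues of $A$ are $\lambda=\lambda_1\ge\dots\ge\lambda_n$, and $\mu=-\lambda_n$, so $0\le\mu\le\lambda$. We argue with sequences of graphs along which $\lambda\to\infty$ and suppress the index. The symbol $o(1)$ denotes a quantity that tends to $0$ along the sequence, uniformly in the vertices and sets involved, and statements about a sequence are claimed for all large indices.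

\section{The walk-weighted adjacency matrix}\label{sec:weighted}

For $\ell=2$ the quantity $w_2=\operatorname{tr}A^2$ is a sum of squares of eigenvalues, and triangles are seen by $\operatorname{tr}A^3$. We want the same picture for $\ell=2k$: a matrix with the zero pattern of $A$ whose second trace is $w_\ell/\lambda^\ell$ and whose top eigenvalue is still at least $1$. Splitting a walk at its middle edge gives $w_\ell=\sum_{u,v}a_{uv}w_k(u)w_k(v)$, which tells us the weights. The lower bound on the top eigenvalue comes from a Markov chain.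

Let $G$ have an edge. Fix a component $G_0$ with $\lambda(G_0)=\lambda$ and let $x$ be its Perron vector, extended by $0$ to $V(G)$. Let $(X_j)_{j\ge0}$ be the Markov chain on $V(G_0)$ with transition probabilities $p(u,v)=a_{uv}x_v/(\lambda x_u)$; the rows sum to $1$ because $Ax=\lambda x$. Write $\mathsf P_u,\mathsf E_u$ for probability and expectation given $X_0=u$. The transition probabilities telescope along a walk, so $\mathsf P_u(X_j=v)=(A^j)_{uv}x_v/(\lambda^jx_u)$. Consequently walk counts are expectations:
\begin{equation}\label{eq:rho}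
\rho_i(u):=\mathsf E_u\Big[\frac1{x(X_{i-1})}\Big]=\frac{w_i(u)}{\lambda^{i-1}x_u}\qquad(u\in V(G_0),\ i\ge1),
\end{equation}
where $x(v)=x_v$. The measure $\pi(u)=x_u^2$ is stationary, since $\sum_u\pi(u)p(u,v)=x_v(Ax)_v/\lambda=\pi(v)$. Let
\[
\mathsf P(u,v)=\pi(u)p(u,v)=\frac{a_{uv}x_ux_v}\lambda
\]
be the law of one step of the stationary chain. It is a probability measure on ordered pairs of vertices with both marginals $\pi$; its expectation is denoted by $\mathsf E$. Put
\[
q_v=\frac{w_k(v)}{\lambda^k},\qquad \widehat A=\big(a_{uv}\sqrt{q_uq_v}\big)_{u,v},\qquad Z(u,v)=\lambda\sqrt{q_uq_v}.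
\]
Then $Z>0$ on the support of $\mathsf P$, and for every sign vector $\sigma$,
\begin{equation}\label{eq:hat}
\operatorname{tr}\widehat A^2=\sum_{u,v}a_{uv}q_uq_v=\frac{w_\ell}{\lambda^\ell},\qquad x^\top\widehat Ax=\mathsf EZ,\qquad(\sigma x)^\top\widehat A(\sigma x)=\mathsf E[\sigma_u\sigma_vZ].
\end{equation}
In $K_{a,b}$ we have $a_{uv}w_k(u)w_k(v)=(ab)^{k-1}$ for every edge $uv$, so $Z\equiv1$ and $\widehat A=A/\lambda$. In general $Z$ is at least $1$ on average, and close to $1$ when its mean is.

\begin{lemma}\label{lem:entropy}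
We have $\mathsf E\ln Z\ge0$ and $\mathsf EZ\ge1$. Moreover, $\mathsf E|Z-1|\le\epsilon+2\sqrt{2\epsilon}$, where $\epsilon=\mathsf EZ-1$.
\end{lemma}

\begin{proof}
Jensen's inequality for the concave function $\ln$, applied to \eqref{eq:rho} with $i=k$, gives
\[
\ln w_k(u)\ge(k-1)\ln\lambda+\ln x_u-\mathsf E_u\ln x(X_{k-1}).
\]
Average over $u$ with respect to $\pi$. By stationarity $X_{k-1}$ then has law $\pi$, so the last two terms cancel and $\sum_u\pi(u)\ln w_k(u)\ge(k-1)\ln\lambda$. Both marginals of $\mathsf P$ are $\pi$, so
\[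
\mathsf E\ln Z=\ln\lambda+\sum_u\pi(u)\ln q_u=(1-k)\ln\lambda+\sum_u\pi(u)\ln w_k(u)\ge0 .
\]
Let $\psi(z)=z-1-\ln z\ge0$. Then $0\le\mathsf E\psi(Z)=\epsilon-\mathsf E\ln Z\le\epsilon$; in particular $\epsilon\ge0$. For $0<z\le1$ the series $-\ln z=\sum_{j\ge1}(1-z)^j/j$ gives $\psi(z)\ge\frac12(1-z)^2$. With $y^+=\max(y,0)$, the Cauchy--Schwarz inequality yields $\mathsf E(1-Z)^+\le\sqrt{2\mathsf E\psi(Z)}\le\sqrt{2\epsilon}$, and $|Z-1|=(Z-1)+2(1-Z)^+$.
\end{proof}

Let $\theta_1\ge\dots\ge\theta_n$ be the eigenvalues of $\widehat A$ and put $b=\operatorname{tr}\widehat A^2-\theta_1^2=\sum_{i\ge2}\theta_i^2$. By \eqref{eq:hat} and Lemma~\ref{lem:entropy}, $\theta_1\ge1$; as $\operatorname{tr}\widehat A=0$, also $\theta_n<0$. Since $-\theta_i^3\le|\theta_n|\theta_i^2$ for all $i$ and $\theta_n^2\le b$,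
\begin{equation}\label{eq:cubic}
\theta_1^3-\operatorname{tr}\widehat A^3=-\sum_{i\ge2}\theta_i^3\le|\theta_n|\,b\le b^{3/2}.
\end{equation}

\begin{example}[the triangle-free case]\label{ex:triangle}
If $G$ is triangle-free, then $\operatorname{tr}\widehat A^3=0$, so \eqref{eq:cubic} gives $b\ge\theta_1^2$ and
\[
\frac{w_\ell}{\lambda^\ell}=\theta_1^2+b\ge2\theta_1^2\ge2 .
\]
Thus for $F=K_3$ the inequality $\Phi\ge0$ holds with no threshold. For general $F$ we can only show that $\operatorname{tr}\widehat A^3$ is small, after a modification of $G$. This loses an error term, but it shows that a counterexample nearly attains equality at every step of the computation, and this is the source of all structure below.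
\end{example}

To turn near-equality into statements about vectors we use the following fact.

\begin{lemma}[alignment]\label{lem:align}
Let $B$ be a sequence of symmetric matrices whose two largest eigenvalues, counted with multiplicity, satisfy $\theta_1\le1+o(1)$ and $\theta_2\le o(1)$, and let $f\ge0$ be a unit eigenvector for $\theta_1$. If $h\ge0$ is a unit vector with $h^\top Bh\ge1-o(1)$, then $\|h-f\|=o(1)$.
\end{lemma}

\begin{proof}
Let $c=\langle h,f\rangle\ge0$. Then $1-o(1)\le h^\top Bh\le\theta_1c^2+\max(\theta_2,0)(1-c^2)\le c^2+o(1)$. So $c\ge1-o(1)$ and $\|h-f\|^2=2-2c=o(1)$.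
\end{proof}

\section{The least eigenvalue}\label{sec:least}

The aim of this section is the following approximate form of bipartiteness.

\begin{proposition}\label{prop:least}
Let $G\in\mathcal G$ be a sequence with $\lambda\to\infty$ and $\Phi(G)\le0$. Then $\mu=(1-o(1))\lambda$.
\end{proposition}

We have $\operatorname{tr}\widehat A^3=\sum q_uq_vq_w$, summed over ordered triangles $(u,v,w)$. Neighborhoods in a $K_{1,r,r}$-free graph are $K_{r,r}$-free, and a $K_{r,r}$-free graph is sparse with respect to any weighting in which no single vertex is heavy. Heavy vertices do occur: for even $k$, the vertices in the part of size $a$ of $K_{a,b}$ have $q_v=1/a$. It suffices, however, that no two heavy vertices are adjacent.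

\begin{lemma}\label{lem:triangles}
Let $G$ be $K_{1,r,r}$-free, let $\delta>0$, and let $q\ge0$ be vertex weights such that $\sum_{u,v}a_{uv}q_uq_v\le3$ and the set $\{v:q_v\ge\delta\}$ is independent. Then the sum of $q_uq_vq_w$ over ordered triangles is at most $27r\,\delta^{1/(2r-1)}$.
\end{lemma}

\begin{proof}
Write $q(Y)=\sum_{y\in Y}q_y$ and $L=\{v:q_v<\delta\}$. For a vertex $v$ let $W=N(v)\cap L$ and let $E_v=\sum_{u\in W}q_u\,q(N(u)\cap W)$ be the weight of the ordered adjacent pairs in $W$. Every triangle has a vertex $v$ such that the other two lie in $L$. It then appears twice in $\sum_vq_vE_v$, against six times among ordered triangles. So the sum in question is at most $3\sum_vq_vE_v$.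

Fix $v$ and let $Q=q(W)$; if $Q=0$ then $E_v=0$, so let $Q>0$. Expanding the $r$th power and exchanging the order of summation gives
\[
\sum_{u\in W}q_u\,q(N(u)\cap W)^r=\sum_{(y_1,\dots,y_r)\in W^r}\ \prod_{i=1}^rq_{y_i}\cdot q\Big(W\cap\bigcap_{i=1}^rN(y_i)\Big).
\]
If $y_1,\dots,y_r$ are distinct, they have fewer than $r$ common neighbors in $W$, since otherwise $v$ is the apex of a $K_{1,r,r}$; each common neighbor has weight less than $\delta$. These tuples contribute at most $(r-1)\delta Q^r$. For each pair $i<j$, the tuples with $y_i=y_j$ contribute at most $\big(\sum_{y\in W}q_y^2\big)Q^{r-2}\cdot Q\le\delta Q^r$. The total is at most $r^2\delta Q^r$. Jensen's inequality for $z\mapsto z^r$ and the probability weights $q_u/Q$ gives $(E_v/Q)^r\le r^2\delta Q^{r-1}$, that is,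
\[
E_v\le r^{2/r}\delta^{1/r}\,q(N(v))^{2-1/r}.
\]
The hypothesis controls only $\sum_vq_v\,q(N(v))\le3$, in which $q(N(v))$ has exponent $1$. We therefore interpolate with the trivial bound $E_v\le3$. For $\vartheta=r/(2r-1)$ we have $(2-\frac1r)\vartheta=1$, so $E_v=E_v^{\vartheta}E_v^{1-\vartheta}\le3r\,\delta^{1/(2r-1)}q(N(v))$. Summing, $3\sum_vq_vE_v\le27r\,\delta^{1/(2r-1)}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:least}]
\emph{Making the heavy vertices independent.} Let $\delta=\lambda^{-1/4}$ and $I=\{v:q_v\ge\delta\}$. As $k\ge2$, isolated vertices have $w_k(v)=0$, and for the others $w_k(v)\le w_{k+1}(v)$, because every walk can be extended at its end. Splitting a walk on $2k$ vertices at its $k$th vertex gives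
\[
\sum_vw_k(v)^2\le\sum_vw_k(v)w_{k+1}(v)=w_\ell\le2\lambda^\ell .
\]
So $\sum_vq_v^2\le2$ and $|I|\le2\delta^{-2}=2\sqrt\lambda$. Delete all edges inside $I$ to get $G'\in\mathcal G$. The deleted edges form a graph of maximum degree less than $|I|$, so the extreme eigenvalues move by $o(\lambda)$: $\lambda(G')=(1-o(1))\lambda$ and $\mu(G)\ge\mu(G')-o(\lambda)$. It thus suffices to prove $\mu(G')=(1-o(1))\lambda(G')$. We have $w_\ell(G')\le w_\ell(G)\le(2+o(1))\lambda^\ell(G')$, and the $q$-values of $G'$ are at most $(\lambda/\lambda(G'))^kq_v\le2q_v$, so the vertices whose $q$-value in $G'$ is at least $2\delta$ lie in $I$ and are independent in $G'$. For the rest of the proof all notation refers to $G'$. Then $\operatorname{tr}\widehat A^2\le2+o(1)$, and Lemma~\ref{lem:triangles}, with $2\delta\to0$ in place of $\delta$, gives $\operatorname{tr}\widehat A^3=o(1)$.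

\emph{The spectrum of $\widehat A$.} Since $\theta_1\ge1$, we have $b\le1+o(1)$, and \eqref{eq:cubic} reads $1-o(1)\le\theta_1^3-o(1)\le|\theta_n|b\le b^{3/2}\le1+o(1)$. Hence $\theta_1$, $b$ and $|\theta_n|$ are all $1+o(1)$, and $\sum_{1<i<n}\theta_i^2=b-\theta_n^2=o(1)$. Let $f\ge0$ and $g$ be unit eigenvectors for $\theta_1$ and $\theta_n$. As $x^\top\widehat Ax=\mathsf EZ\ge1$ and $|g|^\top\widehat A|g|\ge|\theta_n|=1-o(1)$, Lemma~\ref{lem:align} shows that both $x$ and $|g|$ are within $o(1)$ of $f$. With $\sigma=\operatorname{sign}g$ we get $\|\sigma x-g\|=\|x-|g|\|=o(1)$.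

\emph{Back to $A$.} By \eqref{eq:hat}, $1\le\mathsf EZ\le\theta_1=1+o(1)$, and $\mathsf E[\sigma_u\sigma_vZ]=g^\top\widehat Ag+o(1)=-1+o(1)$ because $\|\widehat A\|$ is bounded. Therefore $\mathsf E[Z\mathbf 1_{\sigma_u=\sigma_v}]=\frac12(\mathsf EZ+\mathsf E[\sigma_u\sigma_vZ])=o(1)$. By Lemma~\ref{lem:entropy}, $\mathsf E|Z-1|=o(1)$, so
\[
\mathsf P(\sigma_u=\sigma_v)\le\mathsf E[Z\mathbf 1_{\sigma_u=\sigma_v}]+\mathsf E|Z-1|=o(1).
\]
Finally $-\mu\le(\sigma x)^\top A(\sigma x)=\lambda\,\mathsf E[\sigma_u\sigma_v]=\lambda\big(2\mathsf P(\sigma_u=\sigma_v)-1\big)=-(1-o(1))\lambda$.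
\end{proof}

\section{Removable edges}\label{sec:removal}

Estimates with an error $o(1)$ in the measures $\pi$ and $\mathsf P$ say nothing about vertices with tiny Perron entries or about a single edge such as the one in Example~\ref{ex:book}. We obtain pointwise information by passing to a subgraph in which every edge contributes to $\lambda^\ell$ at least a fixed fraction of the number of walks through it.

\begin{definition}
Let $C=8\ell$. Let $G$ have an edge, and let $G_0$ and $x$ be as in Section~\ref{sec:weighted}. An edge $uv$ is \emph{removable} if $w_i(u)\,w_{\ell-i}(v)\ge C\lambda^{\ell-1}x_ux_v$ for some $1\le i\le\ell-1$.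
\end{definition}

Replacing $i$ by $\ell-i$ shows that the order of $u$ and $v$ does not matter. Edges outside $G_0$ have $x_ux_v=0$ and are removable.

Let $uv$ be removable and let $D=w_\ell(G)-w_\ell(G-uv)$. All walks with $v_i=u$, $v_{i+1}=v$ disappear, so $D\ge w_i(u)w_{\ell-i}(v)\ge1$ for each $i$. By \eqref{eq:delete}, $\lambda^\ell$ drops by at most $2\ell\lambda^{\ell-1}x_ux_v\le\frac{2\ell}CD=\frac D4$. Hence
\[
\Phi(G)-\Phi(G-uv)\ge D-2\cdot\tfrac D4=\tfrac D2>0 .
\]
Deleting a removable edge from a counterexample therefore produces a stronger counterexample. In Example~\ref{ex:book} the inside edge is removable for large $m$ (take $i=2$). In Example~\ref{ex:plus} it is not, since its deletion raises $\Phi$ from a negative value to $0$.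

Starting from $G$, delete removable edges one at a time, recomputing $\lambda$, $G_0$, $x$ and the $w_i$ after each step, until none is left. Summing the last inequality over the steps, the final graph $G^*\subseteq G$ satisfies
\begin{equation}\label{eq:star}
\Phi(G)-\Phi(G^*)\ge\tfrac12\big(w_\ell(G)-w_\ell(G^*)\big)\ge0,
\end{equation}
and the right inequality is strict if any edge was deleted. The graph $G^*$ is edgeless or consists of one component without removable edges and isolated vertices.

\begin{proposition}\label{prop:key}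
Let $G\in\mathcal G$ be a sequence of connected graphs without removable edges, with $\lambda\to\infty$ and $\Phi(G)\le0$. Then $G$ is bipartite for all large indices.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
By Section~\ref{sec:examples} it suffices to find $\lambda_0$ for the class $\mathcal G$. Suppose that none exists. As complete bipartite graphs with isolated vertices have $\Phi=0$, there is a sequence $G\in\mathcal G$ with $\lambda(G)\to\infty$ and $\Phi(G)\le0$ in which no graph has this form. By \eqref{eq:star}, $\Phi(G^*)\le0$.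

The deletions do not destroy the spectral radius. Indeed, suppose that $\lambda(G^*)$ is bounded along a subsequence. Then $\Phi(G^*)\ge-2\lambda^\ell(G^*)$ is bounded below, so \eqref{eq:star} and $\Phi(G)\le0$ show that $w_\ell(G)-w_\ell(G^*)$ is bounded; and $w_\ell(G^*)\le2\lambda^\ell(G^*)$ is bounded as well. This contradicts $w_\ell(G)\ge\operatorname{tr}A^\ell\ge\lambda^\ell(G)\to\infty$. So $\lambda(G^*)\to\infty$.

Proposition~\ref{prop:key}, applied to the nontrivial component of $G^*$, shows that $G^*$ is bipartite for large indices. By Lemma~\ref{lem:bip}, $\Phi(G^*)=0$ and $G^*$ is complete bipartite with isolated vertices. Now \eqref{eq:star} gives $0\ge\Phi(G)\ge\frac12(w_\ell(G)-w_\ell(G^*))\ge0$. So no edge was deleted and $G=G^*$, a contradiction.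
\end{proof}

Sections~\ref{sec:core}--\ref{sec:balanced} prove Proposition~\ref{prop:key}. There, $G$ is a sequence as in the proposition and $x>0$ is the Perron vector. Dividing the definition by $\lambda^{\ell-2}x_ux_v$ and using \eqref{eq:rho}, the absence of removable edges reads
\begin{equation}\label{eq:nonrem}
\rho_i(u)\,\rho_{\ell-i}(v)<C\lambda\qquad(uv\in E,\ 1\le i\le\ell-1),\qquad\text{where }\rho_1(u)=1/x_u .
\end{equation}
For comparison, in $K_{s,t}$ the Perron vector equals $1/\sqrt{2s}$ and $1/\sqrt{2t}$ on the parts of sizes $s$ and $t$. A chain run $i-1$ steps from $u$ and a chain run $\ell-i-1$ steps from $v$ end in opposite parts, because $\ell-2$ is even; so the product is $\sqrt{2s}\sqrt{2t}=2\lambda$.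

\section{An almost complete bipartite core}\label{sec:core}

Proposition~\ref{prop:least} was proved through an auxiliary graph $G'$, for which \eqref{eq:nonrem} is not available. We keep only its conclusion and rebuild the structure in $G$ itself. Put $M=A/\lambda$.

\begin{lemma}\label{lem:signs}
There is a sign vector $\sigma$ such that, with $S=\{\sigma=1\}$, $T=\{\sigma=-1\}$ and $\tilde x=\sigma x$,
\[
M=xx^\top-\tilde x\tilde x^\top+E,\quad\|E\|=o(1),\qquad\pi(S),\pi(T)=\tfrac12+o(1),\qquad\mathsf P(\sigma_u=\sigma_v)=o(1).
\]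
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:least}, $\mu=(1-o(1))\lambda$. As $\ell$ is even, \eqref{eq:trace} gives $\sum_{1<i<n}\lambda_i^\ell\le w_\ell-\lambda^\ell-\mu^\ell\le\lambda^\ell-\mu^\ell=o(\lambda^\ell)$, so $|\lambda_i|=o(\lambda)$ for $1<i<n$. Let $z$ be a unit eigenvector for $\lambda_n$. Then $M=xx^\top-\frac\mu\lambda zz^\top+E_0$ with $\|E_0\|=o(1)$. Since $|z|^\top M|z|\ge\mu/\lambda=1-o(1)$, Lemma~\ref{lem:align} gives $\|x-|z|\|=o(1)$. With $\sigma=\operatorname{sign}z$ this says $\|\tilde x-z\|=o(1)$, and the first claim follows. Further, $\pi(S)-\pi(T)=\langle x,\tilde x\rangle=\langle x,z\rangle+o(1)=o(1)$, and $2\mathsf P(\sigma_u=\sigma_v)-1=\tilde x^\top M\tilde x=z^\top Mz+o(1)=-1+o(1)$.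
\end{proof}

Call an ordered pair $(u,v)$ \emph{cross} if $\sigma_u\ne\sigma_v$ and \emph{inner} otherwise. The matrix $xx^\top-\tilde x\tilde x^\top$ has entry $2x_ux_v$ at cross pairs and $0$ at inner pairs. Lemma~\ref{lem:signs} compares $M$ with it in the operator norm, which does not control individual entries. The Frobenius norm does, and $\Phi\le0$ bounds the Frobenius norm of $\widehat A$. So we first compare $\widehat A$ with this matrix and then use $Z\approx1$ to return to $A$.

\begin{lemma}\label{lem:flat}
We have $\displaystyle\sum_{(u,v)\text{ cross}}x_u^2x_v^2\,\Big|\frac{a_{uv}}{\lambda x_ux_v}-2\Big|=o(1)$.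
\end{lemma}

\begin{proof}
Let $\mathbf 1_{\rm in}$, $\mathbf 1_{\rm cr}$ be the indicators of inner and cross pairs, let $p=\mathsf E\mathbf 1_{\rm in}=o(1)$, and split $\widehat A=\widehat A_{\rm cr}+\widehat A_{\rm in}$ accordingly. By \eqref{eq:hat}, $\|\widehat A\|_F^2\le2$, so $\mathsf EZ\le\sqrt2$.

We need $\mathsf E[Z\mathbf 1_{\rm cr}]\ge1-o(1)$. This does not follow from $\mathsf EZ\ge1$, as $Z$ might be large on the rare inner edges; the logarithmic bound of Lemma~\ref{lem:entropy} is insensitive to this. By Jensen's inequality conditioned on inner pairs, $\mathsf E[\ln Z\,\mathbf 1_{\rm in}]\le p\ln(\sqrt2/p)=o(1)$, read as $0$ if $p=0$. Using $Z\ge1+\ln Z$,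
\[
\mathsf E[Z\mathbf 1_{\rm cr}]\ge1-p+\mathsf E\ln Z-\mathsf E[\ln Z\,\mathbf 1_{\rm in}]\ge1-o(1).
\]

Let $\varphi$ be the top eigenvalue of $\widehat A_{\rm cr}$, with unit eigenvector $f\ge0$. Then $\sigma f$ is an eigenvector for $-\varphi$. We have $\varphi\ge x^\top\widehat A_{\rm cr}x=\mathsf E[Z\mathbf 1_{\rm cr}]\ge1-o(1)$ and
\[
2\varphi^2\le\|\widehat A_{\rm cr}\|_F^2\le\|\widehat A_{\rm cr}\|_F^2+\|\widehat A_{\rm in}\|_F^2=\|\widehat A\|_F^2\le2 .
\]
Hence $\varphi\le1$, $\|\widehat A_{\rm in}\|_F=o(1)$, and the eigenvalues of $\widehat A_{\rm cr}$ other than $\pm\varphi$ (each taken once) have square sum $o(1)$. The last fact means $\|\widehat A_{\rm cr}-\varphi ff^\top+\varphi(\sigma f)(\sigma f)^\top\|_F=o(1)$. Lemma~\ref{lem:align} gives $\|x-f\|=o(1)$, and $\|xx^\top-ff^\top\|_F\le2\|x-f\|$, with the same bound for $\tilde x$ and $\sigma f$. Therefore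
\begin{equation}\label{eq:frob}
\sum_{\text{cross}}\big(a_{uv}\sqrt{q_uq_v}-2x_ux_v\big)^2=\big\|\widehat A_{\rm cr}-(xx^\top-\tilde x\tilde x^\top)\big\|_F^2=o(1).
\end{equation}
Also $\mathsf EZ=x^\top\widehat Ax\le\varphi+\|\widehat A_{\rm in}\|_F\le1+o(1)$, so $\mathsf E|Z-1|=o(1)$ by Lemma~\ref{lem:entropy}. Since $Z(u,v)\mathsf P(u,v)=a_{uv}x_ux_v\sqrt{q_uq_v}$,
\[
\sum_{\text{cross}}\big|\mathsf P(u,v)-2x_u^2x_v^2\big|\le\mathsf E|Z-1|+\sum_{\text{cross}}x_ux_v\big|a_{uv}\sqrt{q_uq_v}-2x_ux_v\big| .
\]
The last sum is $o(1)$ by the Cauchy--Schwarz inequality, \eqref{eq:frob} and $\sum_{u,v}x_u^2x_v^2=1$. The left side is the sum in the statement.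
\end{proof}

So for most cross pairs, in the measure $\pi\times\pi$, the vertices are adjacent and $x_ux_v\approx1/(2\lambda)$. Fixing one coordinate forces $x$ to be almost constant on most of each side.

\begin{proposition}\label{prop:core}
There are disjoint sets $S_0,T_0\subseteq V$ and reals $0<s\le t$ with $st=\lambda^2$ such that, with $R=V\setminus(S_0\cup T_0)$:
\begin{itemize}
\item[(i)] $x_u=\frac{1+o(1)}{\sqrt{2s}}$ for $u\in S_0$ and $x_v=\frac{1+o(1)}{\sqrt{2t}}$ for $v\in T_0$;
\item[(ii)] $\pi(R)=o(1)$, $|S_0|=(1+o(1))s$, $|T_0|=(1+o(1))t$;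
\item[(iii)] only $o(st)$ pairs in $S_0\times T_0$ are nonadjacent;
\item[(iv)] $\frac1{3C\sqrt t}\le x_u\le\frac3{\sqrt s}$ for all $u\in V$, $|R|=o(t)$, and $\sum_{u\in R}x_u=o(\sqrt t)$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $\varepsilon$ be the larger of $1/\lambda$ and the square root of the sum in Lemma~\ref{lem:flat}, so $0<\varepsilon=o(1)$. Call $(u,v)\in S\times T$ \emph{good} if $|a_{uv}/(\lambda x_ux_v)-2|\le\varepsilon$ and \emph{bad} otherwise. By Markov's inequality the bad pairs have $\pi\times\pi$-measure at most $\varepsilon$. As $\varepsilon<2$, a good pair is an edge, and $x_ux_v=(1+o(1))/(2\lambda)$.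

Since $\pi(T)\ge\frac13$, some $v_0\in T$ has $\pi\{u\in S:(u,v_0)\text{ bad}\}\le3\varepsilon$. Let $S_0=\{u\in S:(u,v_0)\text{ good}\}$, $s=2\lambda^2x_{v_0}^2$ and $t=\lambda^2/s$. Then $\pi(S_0)=\frac12+o(1)$, and $x_u=(1+o(1))/(2\lambda x_{v_0})=(1+o(1))/\sqrt{2s}$ on $S_0$. Since $\pi(S_0)\ge\frac13$, some $u_0\in S_0$ has $\pi\{v\in T:(u_0,v)\text{ bad}\}\le3\varepsilon$. Let $T_0=\{v\in T:(u_0,v)\text{ good}\}$. Then $\pi(T_0)=\frac12+o(1)$, and on $T_0$
\[
x_v=\frac{1+o(1)}{2\lambda x_{u_0}}=(1+o(1))\frac{\sqrt{2s}}{2\lambda}=\frac{1+o(1)}{\sqrt{2t}} .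
\]
This proves (i), and (ii) follows from $\pi(S_0)=(1+o(1))|S_0|/(2s)$ and $\pi(T_0)=(1+o(1))|T_0|/(2t)$. A nonadjacent pair in $S_0\times T_0$ is bad and has measure $(1+o(1))/(4st)$, which gives (iii). Properties (i)--(iii) are symmetric in $(S_0,s)$ and $(T_0,t)$, so after renaming $s\le t$.

Part (iv) is where \eqref{eq:nonrem} enters. Write $\max_ux_u=\kappa/\sqrt{2s}$. Every $u$ has a neighbor $v$, and $\rho_{\ell-1}(v)\ge1/\max x$ by \eqref{eq:rho}. So \eqref{eq:nonrem} with $i=1$ gives
\[
x_u>\frac1{C\lambda\max x}=\frac{\sqrt2}{C\kappa\sqrt t}\qquad\text{for all }u .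
\]
Consequently $|R|\le\pi(R)C^2\kappa^2t/2$, and $\sum_Rx_u\le\sqrt{|R|\pi(R)}=o(1)\,\kappa\sqrt t$ by the Cauchy--Schwarz inequality. At a vertex $u$ where $x$ is maximal, (i) and (ii) give
\[
\kappa\sqrt{t/2}=\lambda x_u\le\sum_{S_0}x_v+\sum_{T_0}x_v+\sum_Rx_v\le(1+o(1))\big(\sqrt{s/2}+\sqrt{t/2}\big)+o(1)\,\kappa\sqrt t .
\]
As $s\le t$, we get $\kappa\le2+o(1)\le3$, and inserting this in the bounds above proves (iv).
\end{proof}

Suppose now that Proposition~\ref{prop:key} fails. Passing to a subsequence, we may assume that no $G$ is bipartite and that either $t/s\to\infty$ or $t/s$ is bounded. The next two sections derive a contradiction in each case.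

\section{The unbalanced case}\label{sec:unbalanced}

Let $t/s\to\infty$. Then the Perron entries on $S_0$ and $T_0$ have different orders of magnitude, and the size of $x_v$ itself should tell the side of $v$. Let $c=1/(32C)$ and
\[
V_{\rm hi}=\{v:x_v\ge c/\sqrt s\},\qquad V_{\rm lo}=\{v:x_v<8/\sqrt t\},\qquad V_{\rm mid}=V\setminus(V_{\rm hi}\cup V_{\rm lo}).
\]
We call these vertices \emph{high}, \emph{low} and \emph{middle}. For large indices $8/\sqrt t<c/\sqrt s$, so the three sets partition $V$, and $S_0\subseteq V_{\rm hi}$, $T_0\subseteq V_{\rm lo}$, $V_{\rm mid}\subseteq R$ by Proposition~\ref{prop:core}(i). Low vertices make $\rho$ large: by \eqref{eq:rho},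
\begin{equation}\label{eq:low}
\rho_{j+1}(u)\ge p_j(u)\,\sqrt t/8,\qquad\text{where }p_j(u)=\mathsf P_u(X_j\in V_{\rm lo}).
\end{equation}
Since $C\lambda=C\sqrt{st}=o(t)$, condition \eqref{eq:nonrem} forbids the two chains started at the ends of an edge from both being low at complementary times. On the other hand, the chain rarely avoids $V_{\rm lo}$ after visiting $V_{\rm hi}$. These two constraints force an alternation whose parity separates the ends of each edge. The forbidden subgraph is not used again in this section.

\begin{lemma}\label{lem:hi}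
If $u$ is high, then $p_1(u)\ge\frac34$.
\end{lemma}

\begin{proof}
We have $\lambda x_u\ge c\sqrt t$. The vertices that are not low lie in $S_0\cup R$, and $\sum_{S_0\cup R}x_v\le(1+o(1))\sqrt{s/2}+o(\sqrt t)=o(\sqrt t)$ by Proposition~\ref{prop:core} and $s/t\to0$. So $1-p_1(u)\le o(\sqrt t)/(\lambda x_u)=o(1)$.
\end{proof}

\begin{lemma}\label{lem:mid}
There are no middle vertices.
\end{lemma}

\begin{proof}
Suppose that $Y=V_{\rm mid}$ is nonempty. We first find $u\in Y$ with $p_1(u)\ge\frac12$, by averaging over $Y$ with weights $\pi$. For a set $Y'$ let $x|_{Y'}$ be $x$ with the entries outside $Y'$ set to $0$. Then $\sum_{u\in Y}\pi(u)\mathsf P_u(X_1\in Y')=\langle x|_Y,Mx|_{Y'}\rangle$.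

For $Y'=Y$, Lemma~\ref{lem:signs} bounds this by $\langle x,x|_Y\rangle^2+\|E\|\,\|x|_Y\|^2=\pi(Y)^2+o(1)\pi(Y)=o(1)\pi(Y)$, as $\pi(Y)\le\pi(R)=o(1)$.

For $Y'=V_{\rm hi}\subseteq S_0\cup R$, note that $|V_{\rm hi}\cap R|\le\pi(R)s/c^2=o(s)$. Hence
\[
\sum_{V_{\rm hi}}x_v\le(1+o(1))\sqrt{s/2}+\sqrt{|V_{\rm hi}\cap R|\,\pi(R)}\le\sqrt s ,
\]
and for $u\in Y$ we get $\mathsf P_u(X_1\in V_{\rm hi})\le\sqrt s/(\lambda x_u)=1/(\sqrt t\,x_u)\le\frac18$, since $u$ is not low.

So the $\pi$-average of $p_1$ over $Y$ is at least $\frac78-o(1)$, and some $u\in Y$ has $p_1(u)\ge\frac12$. Such a vertex steps like a high vertex but has a smaller Perron entry; we show that \eqref{eq:nonrem} fails for it with $i=1$ or $i=2$. Let $v\sim u$. By \eqref{eq:low}, $\rho_2(u)\ge\sqrt t/16$, so \eqref{eq:nonrem} with $i=2$ gives $\rho_{\ell-2}(v)<16C\sqrt s$. By Markov's inequality,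
\[
\mathsf P_v\big(1/x(X_{\ell-3})\ge32C\sqrt s\big)\le\tfrac12 ,
\]
so $X_{\ell-3}$ is high with probability at least $\frac12$. By Lemma~\ref{lem:hi} and the Markov property, $p_{\ell-2}(v)\ge\frac38$, and \eqref{eq:low} gives $\rho_{\ell-1}(v)\ge\frac3{64}\sqrt t$. But \eqref{eq:nonrem} with $i=1$ gives $\rho_{\ell-1}(v)<C\lambda x_u<Cc\sqrt t=\frac2{64}\sqrt t$, since $u$ is not high. This is a contradiction.
\end{proof}

\begin{lemma}\label{lem:parity}
Every edge joins a high vertex to a low vertex.
\end{lemma}

\begin{proof}
Let $uv$ be an edge and put $\alpha_j=p_j(u)$, $\beta_j=p_j(v)$ for $0\le j\le\ell-2$. Call a number \emph{large} if it exceeds $\frac14$. There are two constraints.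
\begin{itemize}
\item Of two consecutive terms of $(\alpha_j)$, or of $(\beta_j)$, at least one is large. Indeed, $V=V_{\rm hi}\sqcup V_{\rm lo}$ by Lemma~\ref{lem:mid}, so Lemma~\ref{lem:hi} gives $p_{j+1}\ge\frac34(1-p_j)$; if $p_j\le\frac14$, then $p_{j+1}\ge\frac9{16}$.
\item Of $\alpha_j$ and $\beta_{\ell-2-j}$ at most one is large. Indeed, \eqref{eq:low} and \eqref{eq:nonrem} with $i=j+1$ give $\alpha_j\beta_{\ell-2-j}<64C\sqrt{s/t}<\frac1{16}$.
\end{itemize}
For $0\le j\le\ell-3$ consider the array
\[
\begin{array}{cc}
\alpha_j&\alpha_{j+1}\\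
\beta_{\ell-2-j}&\beta_{\ell-3-j}
\end{array}
\]
Each row contains at least one large entry and each column at most one. So there are exactly two large entries, one in each row and one in each column. The first rows show that largeness alternates along $\alpha_0,\dots,\alpha_{\ell-2}$; as $\ell-2$ is even, $\alpha_{\ell-2}$ is large if and only if $\alpha_0$ is. The second column for $j=\ell-3$ shows that exactly one of $\alpha_{\ell-2}$ and $\beta_0$ is large. Hence exactly one of $\alpha_0$ and $\beta_0$ is large. Since $\alpha_0$ is $1$ or $0$ according as $u$ is low or high, and likewise $\beta_0$ for $v$, exactly one of $u,v$ is low.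
\end{proof}

By Lemma~\ref{lem:parity}, $G$ is bipartite, contrary to assumption. Both Lemma~\ref{lem:mid} and Lemma~\ref{lem:parity} use $\ell\ge4$: for $\ell=2$ the index $i=2$ is not allowed and there is no array, in accordance with Example~\ref{ex:book}.

\section{The balanced case}\label{sec:balanced}

Let $t\le\tau^2s$ for a constant $\tau\ge1$. As $st=\lambda^2$, we have $\lambda/\tau\le s\le t\le\tau\lambda$. By Proposition~\ref{prop:core}(iv), $|R|=o(\lambda)$ and
\[
\frac{b_1}{\sqrt\lambda}\le x_v\le\frac{b_2}{\sqrt\lambda}\quad\text{for all }v,\qquad b_1=\frac1{3C\sqrt\tau},\quad b_2=3\sqrt\tau .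
\]
All Perron entries now have the same order, so they do not determine the sides. Instead $G$ is a dense graph on $O(\lambda)$ vertices, and we assign sides by degrees into the core. As in Example~\ref{ex:halves}, an edge inside a side has few common neighbors because $K_{r,r}^+$ is forbidden, so one of its ends misses a constant fraction of the opposite side, and the resulting non-closing walks outweigh the gain in $\lambda^\ell$. Fix constants
\[
\gamma=\frac{b_1}{8b_2},\qquad g=\frac1{4\tau},\qquad0<\beta<\min\Big\{\gamma,\ g,\ \frac{3\gamma g^{\ell-2}}{8\ell b_2^2}\Big\}.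
\]

\subsection*{Cleaning the core}
Let $\eta st$ be the number of nonadjacent pairs in $S_0\times T_0$; then $\eta=o(1)$. At most $\sqrt\eta\,s$ vertices of $S_0$ have more than $\sqrt\eta\,t$ non-neighbors in $T_0$, and at most $\sqrt\eta\,t$ vertices of $T_0$ have more than $\sqrt\eta\,s$ non-neighbors in $S_0$. Discarding them leaves $S_1\subseteq S_0$ and $T_1\subseteq T_0$ such that every vertex of $S_1$ is adjacent to all but $o(\lambda)$ vertices of $T_1$, and vice versa. With $R_1=V\setminus(S_1\cup T_1)$,
\begin{equation}\label{eq:sizes}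
|S_1|,|T_1|\ge(4-o(1))\,g\lambda,\qquad|R_1|=o(\lambda).
\end{equation}
From here on $S_1$ and $T_1$ play symmetric roles.

\begin{lemma}\label{lem:forbid}
\begin{itemize}
\item[(i)] No vertex has at least $\beta\lambda$ neighbors in both $S_1$ and $T_1$.
\item[(ii)] The ends of an edge have fewer than $\beta\lambda$ common neighbors in $T_1$ and fewer than $\beta\lambda$ common neighbors in $S_1$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Otherwise pick $r$ neighbors of $u$ in $S_1$. They have at least $\beta\lambda-o(\lambda)\ge r$ common neighbors in $N(u)\cap T_1$, which gives a $K_{1,r,r}$ with apex $u$.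

(ii) Suppose that the ends of $uv$ have at least $\beta\lambda\ge r$ common neighbors in $T_1$, and pick $r$ of them. These have at least $|S_1|-o(\lambda)-2\ge r$ common neighbors in $S_1\setminus\{u,v\}$. Taking $u$, $v$ and $r-2$ of the latter as the other part gives a $K_{r,r}^+$. The case of $S_1$ is symmetric.
\end{proof}

\begin{remark}
Part (ii) is the only place where $K_{r,r}^+$-freeness is used in full; elsewhere $K_{1,r,r}$-freeness suffices. It cannot be avoided: $K_{1,r,r}$ has two edge-disjoint triangles, so by Lemma~\ref{lem:universal} the graphs $K_{m,m}^+$ of Example~\ref{ex:plus} are $K_{1,r,r}$-free.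
\end{remark}

\subsection*{The bipartition}
For every $u$ we have $\sum_{v\sim u}x_v=\lambda x_u\ge b_1\sqrt\lambda$, while $\sum_{R_1}x_v\le|R_1|b_2/\sqrt\lambda=o(\sqrt\lambda)$. So the neighbors of $u$ in $S_1\cup T_1$ contribute at least $\frac12b_1\sqrt\lambda$, and there are at least $\frac{b_1}{2b_2}\lambda=4\gamma\lambda$ of them. By Lemma~\ref{lem:forbid}(i) and $\beta<\gamma$, one of $d_{S_1}(u)$, $d_{T_1}(u)$ is less than $\beta\lambda$ and the other is at least $3\gamma\lambda$. Thus $V=S'\sqcup T'$, where
\begin{align*}
S'&=\{u:\ d_{T_1}(u)\ge3\gamma\lambda,\ d_{S_1}(u)<\beta\lambda\},\\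
T'&=\{u:\ d_{S_1}(u)\ge3\gamma\lambda,\ d_{T_1}(u)<\beta\lambda\}.
\end{align*}
A vertex of $S_1$ has at least $|T_1|-o(\lambda)\ge g\lambda>\beta\lambda$ neighbors in $T_1$ by \eqref{eq:sizes}, so it is not in $T'$. Hence $S_1\subseteq S'$, and symmetrically $T_1\subseteq T'$.

Call an edge \emph{inside} if both ends lie in $S'$ or both lie in $T'$. Since $S'\subseteq S_1\cup R_1$ and $T'\subseteq T_1\cup R_1$, every vertex lies on at most $\beta\lambda+|R_1|\le2\beta\lambda$ inside edges. Let
\[
U=\{u\in S':d_{T_1}(u)\le\tfrac23|T_1|\}\cup\{u\in T':d_{S_1}(u)\le\tfrac23|S_1|\}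
\]
be the set of deficient vertices. Every inside edge meets $U$. Indeed, for an edge $uv$ in $S'$, Lemma~\ref{lem:forbid}(ii) and $\beta\lambda\le g\lambda\le\frac13|T_1|$ give $d_{T_1}(u)+d_{T_1}(v)\le|T_1|+\beta\lambda\le\frac43|T_1|$, so $u$ or $v$ lies in $U$; the case of $T'$ is symmetric. As $G$ is not bipartite, there is an inside edge, and $U\ne\emptyset$.

\subsection*{Cost and gain}
Let $H$ be the bipartite graph obtained from $G$ by deleting all inside edges. Charging each inside edge to an end in $U$,
\[
\Sigma:=\sum_{uv\text{ inside}}x_ux_v\le|U|\cdot2\beta\lambda\cdot\frac{b_2^2}\lambda=2\beta b_2^2|U| .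
\]
By $w_\ell(G)\ge w_\ell(H)$, \eqref{eq:delete} and Lemma~\ref{lem:bip},
\begin{equation}\label{eq:cost}
\Phi(G)\ge\Phi(H)-4\ell\lambda^{\ell-1}\Sigma\ge N_\ell(H)-8\ell\beta b_2^2\,\lambda^{\ell-1}|U| .
\end{equation}
Each deficient vertex starts many non-closing walks of $H$. For $u\in U\cap S'$ consider the walks with
\[
v_1=u,\quad v_2\in N(u)\cap T_1,\quad v_3\in S_1,\quad v_4\in T_1,\ \dots,\ v_{\ell-1}\in S_1,\quad v_\ell\in T_1\setminus N(u);
\]
this uses that $\ell\ge4$ is even. All steps go between $S'$ and $T'$, so these are walks of $H$, and $v_\ell\not\sim v_1$. There are at least $3\gamma\lambda$ choices for $v_2$. By \eqref{eq:sizes}, each of $v_3,\dots,v_{\ell-1}$ can be chosen in at least $\min(|S_1|,|T_1|)-o(\lambda)\ge g\lambda$ ways, and $v_\ell$, a neighbor of $v_{\ell-1}\in S_1$, in at least $\frac13|T_1|-o(\lambda)\ge(\frac43-o(1))g\lambda\ge g\lambda$ ways. For $u\in U\cap T'$ exchange $S_1$ and $T_1$. Hence $N_\ell(H)\ge3\gamma g^{\ell-2}\lambda^{\ell-1}|U|$, and \eqref{eq:cost} gives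
\[
\Phi(G)\ge\big(3\gamma g^{\ell-2}-8\ell\beta b_2^2\big)\lambda^{\ell-1}|U|>0
\]
by the choice of $\beta$ and $U\ne\emptyset$. This contradicts $\Phi(G)\le0$. The proof of Proposition~\ref{prop:key}, and with it the proof of Theorem~\ref{thm:main}, is complete. \qed

\section{Odd walks and the converse}\label{sec:all}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
\emph{(a)$\Rightarrow$(b) for even $\ell$.} By Lemma~\ref{lem:universal}, $F\subseteq K_{r,r}^+$ for some $r\ge2$. So $F$-free graphs lie in $\mathcal G$, and Theorem~\ref{thm:main} for $K_{r,r}^+$ gives the inequality and the equality case.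

\emph{(a)$\Rightarrow$(b) for odd $\ell\ge3$.} Let $y=A^{(\ell-1)/2}\mathbf 1$. Then $w_{\ell+1}=y^\top Ay\le\lambda\|y\|^2=\lambda w_\ell$. Let $\lambda_0>0$ be a threshold for $F$ and the even number $\ell+1\ge4$. For $F$-free $G$ with $\lambda\ge\lambda_0$,
\[
\lambda^{\ell+1}\le\tfrac12w_{\ell+1}\le\tfrac12\lambda w_\ell ,
\]
so $\lambda^\ell\le\frac12w_\ell$. Equality forces equality for $\ell+1$, so $G$ is some $K_{a,b}$ with isolated vertices. For odd $\ell$ a walk has one more vertex in the part where it starts, so $w_\ell(K_{a,b})=(a+b)(ab)^{(\ell-1)/2}$. This equals $2\lambda^\ell=2(ab)^{\ell/2}$ if and only if $a+b=2\sqrt{ab}$, that is, $a=b$.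

\emph{(b)$\Rightarrow$(a).} If (a) fails, then by Lemma~\ref{lem:universal} all graphs $K_{m,m}^+$ are $F$-free. By Example~\ref{ex:plus} they have $\lambda\to\infty$ and violate the inequality for large $m$, so (b) fails.

\emph{The case $\ell=2$.} The cycle $C_5$ is color-critical with $\chi(C_5)=3$, so it satisfies (a). By Example~\ref{ex:book}, the $C_5$-free graphs $K_2\vee\overline{K_m}$ have $\lambda\to\infty$ and $\lambda^2>\frac12w_2$, so (b) fails for $\ell=2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Li}
Yongtao Li, \emph{An entropy bridge from weighted to spectral Tur\'{a}n theorems}, arXiv:2608.24388 (2026).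

\end{thebibliography}
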